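\title{Complemented copies of $\ell_\infty/c_0$ inside copies of $\ell_\infty/c_0$}

\begin{abstract}
We show that the statement ``every copy of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$ contains a further copy that is complemented in the whole space'' is independent of ZFC. Under the Continuum Hypothesis, the space of bounded Baire functions on $\mathbb{N}^*$ embeds isometrically into $\ell_\infty/c_0$, and this produces an isometric copy with no complemented subcopy. Under the Open Coloring Axiom, an isomorphism of $\ell_\infty/c_0$ onto itself factors through every operator $T$ on $\ell_\infty/c_0$ for which there is an infinite set $A_0\subseteq\mathbb{N}$ such that $T$ does not vanish on the classes supported by any infinite subset of $A_0$.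
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\ell_\infty$ be the Banach space of bounded real sequences with the supremum norm and $c_0$ its closed subspace of null sequences. The quotient $\ell_\infty/c_0$ is isometric to $C(\mathbb{N}^*)$, where $\mathbb{N}^*=\beta\mathbb{N}\setminus\mathbb{N}$. A \emph{copy} of $\ell_\infty/c_0$ in a Banach space $X$ is a closed subspace of $X$ isomorphic to $\ell_\infty/c_0$, and a closed subspace $Z\subseteq X$ is \emph{complemented} in $X$ if there is a bounded linear projection of $X$ onto $Z$. Consider the following statement.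
\begin{itemize}
\item[(C)] \emph{Every copy of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$ contains a further copy of $\ell_\infty/c_0$ that is complemented in the whole space.}
\end{itemize}
The question whether (C) is a theorem of ZFC, or is at least consistent with ZFC, comes from the paper \cite{KR} of Koszmider and Rodriguez-Porras.

For $\ell_\infty$ the corresponding statement holds in the strongest form. If $Y$ is a subspace of $X$ and $S\colon Y\to\ell_\infty$ is an isomorphism, extend each coordinate functional of $S$ to $X$, with the same norm, by the Hahn--Banach theorem. This gives a bounded extension $\tilde S\colon X\to\ell_\infty$, and $S^{-1}\tilde S$ is a projection onto $Y$. The argument works coordinate by coordinate, and the quotient has lost its coordinates; in fact $\ell_\infty/c_0$ is not complemented in every Banach space that contains it (Lemmas~\ref{lem:jump} and~\ref{lem:Nstar}). Statement (C) asks for less: only one ambient space is considered, and one may pass to a smaller copy.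

The copies that one can write down suggest a positive answer. For an infinite set $A\subseteq\mathbb{N}$, let $X_A$ be the subspace of classes of sequences that vanish off $A$; it is a copy, and multiplication by $1_A$ projects onto it. If $\sigma\colon\mathbb{N}\to\mathbb{N}$ is a finite-to-one surjection, then $[\theta]\mapsto[\theta\circ\sigma]$ is an isometric embedding, and composition with a section of $\sigma$ is a left inverse, so the range is complemented. More generally, the range of any nonzero operator induced by an infinite matrix contains a complemented copy (Example~\ref{ex:matrix}). But an operator on the quotient is not given with a matrix, and the answer turns out to depend on how far from a matrix the axioms allow it to be.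

We use the following axiom. For a set $\mathcal{X}$, let $[\mathcal{X}]^2$ be the set of its two-element subsets.

\medskip
\noindent\textbf{Open Coloring Axiom (OCA).} \emph{Let $\mathcal{X}$ be a separable metrizable space and $[\mathcal{X}]^2=K_0\cup K_1$ a partition such that $\{(a,b):\{a,b\}\in K_0\}$ is open in $\mathcal{X}\times\mathcal{X}$. Then either there is an uncountable $H\subseteq\mathcal{X}$ with $[H]^2\subseteq K_0$, or $\mathcal{X}=\bigcup_{k\in\mathbb{N}}\mathcal{X}_k$ with $[\mathcal{X}_k]^2\subseteq K_1$ for all $k$.}
\medskip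

This axiom of Todorcevic is consistent relative to ZFC and follows from the Proper Forcing Axiom \cite[Ch.~8]{To}.

\begin{theorem}[CH]\label{thm:A}
There is a closed subspace $Y\subseteq\ell_\infty/c_0$, isometric to $\ell_\infty/c_0$, such that no subspace of $Y$ isomorphic to $\ell_\infty/c_0$ is complemented in $\ell_\infty/c_0$.
\end{theorem}

\begin{theorem}[OCA]\label{thm:B}
Every copy of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$ contains a further copy of $\ell_\infty/c_0$ that is complemented in the whole space.
\end{theorem}

Since CH and OCA are each consistent relative to ZFC, statement (C) is consistent with ZFC and is not provable in ZFC: if ZFC is consistent, neither (C) nor its negation is a theorem. Theorem~\ref{thm:B} is deduced from a statement about operators.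

\begin{theorem}[OCA]\label{thm:Bplus}
Let $T\colon\ell_\infty/c_0\to\ell_\infty/c_0$ be bounded, and suppose that there is an infinite $A_0\subseteq\mathbb{N}$ with $T|_{X_A}\neq0$ for all infinite $A\subseteq A_0$. Then there are bounded operators $E,R\colon\ell_\infty/c_0\to\ell_\infty/c_0$ such that $RTE$ is an isomorphism of $\ell_\infty/c_0$ onto itself. Consequently $T$ is an isomorphism on the copy $E(\ell_\infty/c_0)$ of $\ell_\infty/c_0$, and both $E(\ell_\infty/c_0)$ and $TE(\ell_\infty/c_0)$ are complemented in $\ell_\infty/c_0$.
\end{theorem}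

If $Y$ is a copy and $T$ an isomorphism of $\ell_\infty/c_0$ onto $Y$, then $T$ is injective, the hypothesis holds with $A_0=\mathbb{N}$, and $TE(\ell_\infty/c_0)\subseteq Y$ is a complemented copy. So Theorem~\ref{thm:Bplus} implies Theorem~\ref{thm:B}. The hypothesis cannot be weakened to $T\neq0$. For a fixed $x\in\mathbb{N}^*$, the operator $Tf=f(x)1$ on $C(\mathbb{N}^*)$ has rank one, so no $RTE$ is invertible; the hypothesis excludes it, because one of two disjoint infinite subsets $A$ of $A_0$ does not belong to the ultrafilter $x$, and then $T|_{X_A}=0$.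

Section~\ref{sec:CH} proves Theorem~\ref{thm:A}. Section~\ref{sec:model} treats matrices and isolates the weak continuity property of $T$ that replaces a matrix. Section~\ref{sec:OCA} obtains this property from OCA, and Sections~\ref{sec:local} and~\ref{sec:diag} show in ZFC that it yields $E$ and $R$. Section~\ref{sec:cons} contains two consequences.

\section{Notation and standard facts}\label{sec:prelim}

Compact spaces are Hausdorff, operators are bounded and linear, $\mathbb{N}=\{0,1,2,\dots\}$, and a natural number $l$ is identified with $\{0,\dots,l-1\}$. Thus $t|l$ is the restriction of a sequence $t$ to its first $l$ coordinates. We write $A\subseteq^*B$ if $A\setminus B$ is finite, and ``almost all'' means ``all but finitely many''.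

Let $\Gamma$ be a countably infinite set. The points of $\Gamma^*=\beta\Gamma\setminus\Gamma$ are the nonprincipal ultrafilters on $\Gamma$. The class $[f]$ of $f\in\ell_\infty(\Gamma)$ is identified with the continuous function on $\Gamma^*$ whose value at $x$ is the limit of $f$ along $x$; this identifies $\ell_\infty(\Gamma)/c_0(\Gamma)$ isometrically with $C(\Gamma^*)$. We use the following facts.
\begin{itemize}
\item[(F1)] The sets $A^*=\{x\in\Gamma^*:A\in x\}$, for infinite $A\subseteq\Gamma$, are exactly the nonempty clopen subsets of $\Gamma^*$. They form a base, and $A^*\subseteq B^*$ if and only if $A\subseteq^*B$. The Boolean algebra $\mathrm{Clop}(\mathbb{N}^*)$ of clopen sets is thus isomorphic to $P(\mathbb{N})/\mathrm{fin}$. The space $X_A$ consists of the $f\in C(\Gamma^*)$ that vanish off $A^*$; it is isometric to $C(A^*)$, and $X_A\subseteq X_B$ if $A\subseteq^*B$.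
\item[(F2)] For infinite $C\subseteq\Gamma$, the minimum and maximum of $[f]$ on $C^*$ are $\liminf_{n\in C}f(n)$ and $\limsup_{n\in C}f(n)$. Hence $[f]>a$ on $C^*$ implies $f(n)>a$ for almost all $n\in C$, and this in turn implies $[f]\ge a$ on $C^*$.
\item[(F3)] If $A_0,A_1,\dots$ are infinite and $A_{m+1}\subseteq^*A_m$ for all $m$, there is an infinite $A\subseteq A_0$ with $A\subseteq^*A_m$ for all $m$: choose distinct points $a_m\in A_0\cap\dots\cap A_m$. Such an $A$ is a \emph{pseudo-intersection} of the sequence.
\item[(F4)] For compact $L$, every functional on $C(L)$ is integration against a unique regular signed Borel measure $\mu=\mu^+-\mu^-$, and its norm is $|\mu|(L)$, where $|\mu|=\mu^++\mu^-$.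
\end{itemize}

An operator $T\colon X_1\to X_2$ \emph{factors the identity} if there are operators $E\colon\ell_\infty/c_0\to X_1$ and $R\colon X_2\to\ell_\infty/c_0$ such that $V=RTE$ is an isomorphism of $\ell_\infty/c_0$ onto itself. (Replacing $R$ by $V^{-1}R$ makes the product the identity.) If $TU$ factors the identity for some operator $U$, then so does $T$.

\begin{lemma}\label{lem:formal}
Let $X=\ell_\infty/c_0$ and let $V=RTE$ be an isomorphism of $X$ onto itself, with $T\colon X_1\to X_2$. Then $E(X)$ and $TE(X)$ are copies of $X$, the operator $T$ is an isomorphism of $E(X)$ onto $TE(X)$, and these copies are complemented in $X_1$ and $X_2$.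
\end{lemma}

\begin{proof}
From $\|x\|\le\|V^{-1}\|\,\|R\|\,\|TEx\|\le\|V^{-1}\|\,\|R\|\,\|T\|\,\|Ex\|$ we see that $E$ and $TE$ are bounded below. Since $\|Ex\|\le\|E\|\,\|x\|$, the first inequality also shows that $T$ is bounded below on $E(X)$. The operator $P=EV^{-1}RT$ has range in $E(X)$ and satisfies $PE=E$, so it is a projection onto $E(X)$. The operator $P_1=TEV^{-1}R$ has range in $TE(X)$ and satisfies $P_1TE=TE$, so it is a projection onto $TE(X)$.
\end{proof}

This proves the last sentence of Theorem~\ref{thm:Bplus} from the one before it. Conversely, if $T$ is an isomorphic embedding of $X$ into itself, $W$ is an isomorphism of $X$ onto $Z\subseteq T(X)$ and $P$ projects $X$ onto $Z$, then $(W^{-1}P)\,T\,(T^{-1}W)=\mathrm{Id}$. So (C) says exactly that every isomorphic embedding of $\ell_\infty/c_0$ into itself factors the identity.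

\section{Baire functions and the counterexample under CH}\label{sec:CH}

Suppose that $C(\mathbb{N}^*)$ is an uncomplemented subspace of some space $W$ and that $W$ embeds into $\ell_\infty/c_0$. Then the image of $C(\mathbb{N}^*)$ is an uncomplemented copy. To refute (C) we need more, namely a space $W$ that has no complemented copy of $C(\mathbb{N}^*)$ at all, and that is still small enough to embed. The bounded Baire functions have both properties.

For a zero-dimensional compact space $L$, let $\mathfrak{B}(L)$ be the $\sigma$-algebra generated by the clopen sets and $\mathrm{Ba}(L)$ the Banach space of bounded real $\mathfrak{B}(L)$-measurable functions with the supremum norm. Continuous functions are uniform limits of clopen step functions, so $C(L)\subseteq\mathrm{Ba}(L)$. The first lemma reduces all complemented copies of $C(L)$ in spaces of this kind to the canonical one. The point is that an operator from $C(L)$ into $\mathrm{Ba}(M)$ extends to $\mathrm{Ba}(L)$, because $\mathrm{Ba}(M)$ is closed under bounded pointwise limits of sequences.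

\begin{lemma}\label{lem:ext}
Let $L,M$ be zero-dimensional compact spaces. If $\mathrm{Ba}(M)$ has a complemented subspace $Z$ isomorphic to $C(L)$, then $C(L)$ is complemented in $\mathrm{Ba}(L)$.
\end{lemma}

\begin{proof}
Let $S\colon C(L)\to Z$ be an isomorphism and $P\colon\mathrm{Ba}(M)\to Z$ a projection. For $x\in M$ let $\mu_x$ be the measure that represents the functional $f\mapsto Sf(x)$; then $\|\mu_x\|\le\|S\|$. For $f\in\mathrm{Ba}(L)$ put $\tilde Sf(x)=\int f\,d\mu_x$, a function on $M$ bounded by $\|S\|\,\|f\|$. Let $\mathcal{F}$ be the set of $f\in\mathrm{Ba}(L)$ for which $\tilde Sf$ is $\mathfrak{B}(M)$-measurable. It is a vector space containing $C(L)$. If $f_n\in\mathcal{F}$ are uniformly bounded and $f_n\to f$ pointwise, then $\tilde Sf_n\to\tilde Sf$ pointwise by dominated convergence, so $f\in\mathcal{F}$. Hence $\{b\in\mathfrak{B}(L):1_b\in\mathcal{F}\}$ contains the algebra of clopen sets and is closed under increasing unions and decreasing intersections of sequences. By the monotone class theorem, a family with these properties contains the $\sigma$-algebra generated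 by the algebra, so it equals $\mathfrak{B}(L)$. Simple functions are uniformly dense in $\mathrm{Ba}(L)$, so $\mathcal{F}=\mathrm{Ba}(L)$. Thus $\tilde S\colon\mathrm{Ba}(L)\to\mathrm{Ba}(M)$ is a bounded extension of $S$, and $S^{-1}P\tilde S$ is a projection of $\mathrm{Ba}(L)$ onto $C(L)$.
\end{proof}

It remains to see when the canonical copy is uncomplemented. The mechanism is visible on the Cantor set.

\begin{example}\label{ex:cantor}
Let $L=2^{\mathbb{N}}$, let $P$ be a projection of $\mathrm{Ba}(L)$ onto $C(L)$, and put $P'=\mathrm{Id}-P$. Let $V_i$ be the clopen set of sequences that begin with $i$ zeros followed by a one; the $V_i$ converge to the zero sequence $x$. Let $u=1$ on $V_i$ for even $i$ and $u=-1$ elsewhere. If $Pu(x)\le0$, then $Pu<1/2$ on $V_i$ for large $i$, so $P'u>1/2$ on $V_i$ for large even $i$. If $Pu(x)>0$, then $P'(-u)>1/2$ on $V_i$ for large odd $i$. So there are $u'=\pm u$ and $i$ with $u'=1$ and $P'u'>1/2$ on $V_i$. The set $V_i$ is again a Cantor set, so there is a function $u''$ of the same kind, vanishing off $V_i$, with $P'u''>1/2$ on a clopen $W\subseteq V_i$.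 The sum $u'+u''$ has norm $2$, but $f=u'-1_{V_i}+u''$ has norm $1$, and $P'f=P'u'+P'u''>1$ on $W$ because $P'$ kills the continuous function $1_{V_i}$. The gains add up while the norm stays $1$.
\end{example}

The example needs, inside every clopen set, a Baire function with a jump. A zero-dimensional compact space is \emph{basically disconnected} if the closure of every countable union of clopen sets is open.

\begin{lemma}\label{lem:jump}
Let $L\neq\emptyset$ be a zero-dimensional compact space with no nonempty basically disconnected clopen subset. Then $C(L)$ is not complemented in $\mathrm{Ba}(L)$.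
\end{lemma}

\begin{proof}
Let $P$ be a projection of $\mathrm{Ba}(L)$ onto $C(L)$ and $P'=\mathrm{Id}-P$, so that $P'$ vanishes on $C(L)$. We construct $f_n\in\mathrm{Ba}(L)$ with $\|f_n\|\le1$ and nonempty clopen sets $W_n$ such that $f_n$ is constant on $W_n$ and $P'f_n\ge n/2$ on $W_n$. This contradicts $\|P'\|\le1+\|P\|$ for large $n$.

Let $f_0=0$ and $W_0=L$. Given $f=f_n$ and $W=W_n$, let $U\subseteq W$ be a countable union of clopen sets whose closure is not open, and let $x\in\overline{U}\setminus\operatorname{int}\overline{U}$. For every neighborhood $O$ of $x$, the neighborhood $O\cap W$ is not contained in $\overline{U}$; hence $x\in\overline{W\setminus\overline{U}}$. Let $u=1_U-1_{W\setminus U}\in\mathrm{Ba}(L)$. If $Pu(x)\le0$, put $u'=u$ and $V=U$; otherwise put $u'=-u$ and $V=W\setminus\overline{U}$. In both cases $V\subseteq W$ is open, $x\in\overline{V}$, $u'=1$ on $V$, and $Pu'(x)\le0$. The open set $\{Pu'<1/2\}$ contains $x$, so it meets $V$, and the intersection contains a nonempty clopen set $W_{n+1}$. On $W_{n+1}$ we have $P'u'=1-Pu'>1/2$.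

Put $f_{n+1}=f1_{L\setminus W}+u'$. Since $u'$ vanishes off $W$, we have $\|f_{n+1}\|\le1$, and $f_{n+1}=1$ on $W_{n+1}$. The function $f1_W$ is continuous because $f$ is constant on the clopen set $W$, and $f_{n+1}=f-f1_W+u'$. Hence $P'f_{n+1}=P'f+P'u'\ge(n+1)/2$ on $W_{n+1}$.
\end{proof}

The hypothesis cannot be dropped. For $L=\beta\mathbb{N}$, restricting a function to $\mathbb{N}$ and extending it continuously is a projection of $\mathrm{Ba}(L)$ onto $C(L)$; this space is basically disconnected, since $\bigcup_i\overline{A_i}$ has the clopen closure $\overline{\bigcup_iA_i}$. Removing $\mathbb{N}$ changes this completely.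

\begin{lemma}\label{lem:Nstar}
No nonempty clopen subset of $\mathbb{N}^*$ is basically disconnected.
\end{lemma}

\begin{proof}
Let $A$ be infinite, partition $A$ into infinite sets $A_i$ $(i\in\mathbb{N})$, and let $U=\bigcup_iA_i^*$. If $\overline{U}$ is open, then $\overline{U}=C^*$ for some $C\subseteq A$, and $A_i\subseteq^*C$ for all $i$. Choose $D\subseteq C$ meeting each $A_i$ in exactly one point. Then $D$ is infinite and the open set $D^*$ is disjoint from every $A_i^*$, hence from $\overline{U}$. This contradicts $\emptyset\neq D^*\subseteq C^*$.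
\end{proof}

The next theorem contains Theorem~\ref{thm:A}, with $Y=\Phi(C(\mathbb{N}^*))$. CH enters only through Parovi\v{c}enko's theorem: \emph{every Boolean algebra of cardinality at most $\aleph_1$ embeds into $P(\mathbb{N})/\mathrm{fin}$.}

\begin{theorem}\label{thm:Aplus}
If $L,M$ are zero-dimensional compact spaces and $L\neq\emptyset$ has no nonempty basically disconnected clopen subset, then $C(L)$ is not isomorphic to a complemented subspace of $\mathrm{Ba}(M)$. Hence:
\begin{enumerate}
\item If $\Phi\colon\mathrm{Ba}(\mathbb{N}^*)\to\ell_\infty/c_0$ is an isomorphic embedding, then no subspace $Z\subseteq\Phi(\mathrm{Ba}(\mathbb{N}^*))$ isomorphic to such a $C(L)$, in particular to $\ell_\infty/c_0$, is complemented in $\ell_\infty/c_0$. In particular, the copy $\Phi(C(\mathbb{N}^*))$ contains no further copy complemented in $\ell_\infty/c_0$.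
\item Under CH an isometric embedding $\Phi$ exists. It is induced by a Boolean embedding, and $\Phi(C(\mathbb{N}^*))$ is the range of the composition operator of a continuous surjection $\mathbb{N}^*\to\mathbb{N}^*$.
\end{enumerate}
\end{theorem}

\begin{proof}
The first statement combines Lemmas~\ref{lem:ext} and~\ref{lem:jump}. For (1), if $P$ is a projection of $\ell_\infty/c_0$ onto $Z$, then $\Phi^{-1}P\Phi$ is a projection of $\mathrm{Ba}(\mathbb{N}^*)$ onto $\Phi^{-1}(Z)\cong C(L)$, which is impossible. The space $L=\mathbb{N}^*$ is allowed by Lemma~\ref{lem:Nstar}.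

For (2), we first count. The union of the $\sigma$-algebras generated by countable families of clopen sets is a $\sigma$-algebra, so it is $\mathfrak{B}(\mathbb{N}^*)$. There are $\mathfrak{c}^{\aleph_0}=\mathfrak{c}$ such families, and each generates at most $\mathfrak{c}$ sets. So $|\mathfrak{B}(\mathbb{N}^*)|\le\mathfrak{c}=\aleph_1$, and Parovi\v{c}enko's theorem and (F1) give an injective Boolean homomorphism $j\colon\mathfrak{B}(\mathbb{N}^*)\to\mathrm{Clop}(\mathbb{N}^*)$. Write a simple function as $f=\sum_ia_i1_{b_i}$, where the $b_i$ form a finite partition into nonempty sets from $\mathfrak{B}(\mathbb{N}^*)$, and put $\Phi f=\sum_ia_i1_{j(b_i)}$. Refining the partition does not change $\Phi f$, since $1_{j(b\cup b')}=1_{j(b)}+1_{j(b')}$ for disjoint $b,b'$. Any two partitions have a common refinement, so $\Phi$ is well defined and linear. The sets $j(b_i)$ are disjoint and nonempty, so $\|\Phi f\|=\max_i|a_i|=\|f\|$. By density, $\Phi$ extends to an isometric embedding of $\mathrm{Ba}(\mathbb{N}^*)$ into $C(\mathbb{N}^*)$.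

For $x\in\mathbb{N}^*$, the clopen sets $b$ with $x\in j(b)$ form an ultrafilter of $\mathrm{Clop}(\mathbb{N}^*)$, whose intersection is a single point $\phi(x)$. Then $\phi^{-1}(b)=j(b)$ for clopen $b$, so $\phi$ is continuous. Its range is closed and meets every nonempty clopen set, so $\phi$ is onto. Finally $\Phi1_b=1_b\circ\phi$ for clopen $b$, hence $\Phi f=f\circ\phi$ for all $f\in C(\mathbb{N}^*)$.
\end{proof}

\section{Matrices, normalized operators and separating covers}\label{sec:model}

We turn to Theorem~\ref{thm:Bplus}. Let $Q=\{-1,0,1\}$, give $Q^{\mathbb{N}}$ the product topology, and let $Q^{<\mathbb{N}}=\bigcup_lQ^l$. As a rule, $j$ denotes a coordinate on the domain side of $T$, $n$ a coordinate on the range side, and $i$ the index of a block.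

\subsection*{Block operators}
\emph{Block data} consist of integers $0=l_0<l_1<\cdots$, a sequence $v\in Q^{\mathbb{N}}$, and a strictly increasing sequence $(n_i)_{i\ge i_0}$ in $\mathbb{N}$. Let $\pi(j)=i$ for $l_i\le j<l_{i+1}$. The \emph{block operators} on $\ell_\infty/c_0$ are
\begin{equation}\label{eq:block}
E[\theta]=[(\theta\circ\pi)\,v],\qquad R[G]=[(G(n_i))_i],
\end{equation}
where the terms of index $i<i_0$ are set to $0$. Both are well defined, since $\pi(j)\to\infty$ and $n_i\to\infty$, and both have norm at most $1$. Thus $E$ spreads the $i$-th coordinate over the $i$-th block with the signs of $v$, and $R$ reads the result at $n_i$.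

\begin{example}\label{ex:matrix}
Let $(a_{nj})$ be a real matrix whose rows $a_n$ are bounded in $\ell_1$ and whose columns tend to $0$. Then $G_f(n)=\sum_ja_{nj}f(j)$ defines an operator on $\ell_\infty$ that maps finitely supported sequences, hence $c_0$, into $c_0$. Let $T[f]=[G_f]$ and suppose $T\neq0$, so that $s=\limsup_n\|a_n\|_1>0$. Given $l_i$, choose $n_i$ larger than the previous ones with $\bigl|\|a_{n_i}\|_1-s\bigr|<2^{-i}$ and $\sum_{j<l_i}|a_{n_ij}|<2^{-i}$, and then $l_{i+1}>l_i$ with $\sum_{j\ge l_{i+1}}|a_{n_ij}|<2^{-i}$. Let $v(j)=\operatorname{sign}a_{n_ij}$ for $j$ in the $i$-th block. Then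
\[
\Bigl|G_{(\theta\circ\pi)v}(n_i)-\theta(i)\sum_{\pi(j)=i}|a_{n_ij}|\Bigr|\le2^{1-i}\|\theta\|,
\qquad\sum_{\pi(j)=i}|a_{n_ij}|\to s,
\]
so $RTE=s\,\mathrm{Id}$.
\end{example}

The choice of $l_{i+1}$ uses that $G_f(n)$ is almost determined by finitely many coordinates of $f$. For a general $T$, a representative $G_f$ of $T[f]$ is chosen arbitrarily, and the single number $G_f(n)$ carries no information. The task is to recover a trace of this continuity. It will concern only the sign of $G_f(n)$ where $|G_f(n)|$ is close to $\|T\|$, so we first arrange that such values occur over every infinite set of coordinates.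

\subsection*{Normalization}
An operator $T\colon\ell_\infty(\Gamma)/c_0(\Gamma)\to\ell_\infty/c_0$ is \emph{normalized} if $\|T|_{X_A}\|=1$ for every infinite $A\subseteq\Gamma$. For an injection $\iota\colon\Gamma_1\to\Gamma$ of countably infinite sets, let $U_\iota[f]$ be the class of the function on $\Gamma$ that equals $f(\gamma)$ at $\iota(\gamma)$ and $0$ off $\iota(\Gamma_1)$. This operator maps $X_A$ isometrically onto $X_{\iota(A)}$, so $TU_\iota$ is normalized if $T$ is.

\begin{lemma}\label{lem:stab}
Under the hypothesis of Theorem~\ref{thm:Bplus} there are an infinite $C\subseteq A_0$ and $s>0$ with $\|T|_{X_A}\|=s$ for every infinite $A\subseteq C$.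
\end{lemma}

\begin{proof}
Let $a(A)=\inf\{\|T|_{X_{A'}}\|:A'\subseteq A\text{ infinite}\}$. Put $C_1=A_0$, choose infinite $C_{m+1}\subseteq C_m$ with $\|T|_{X_{C_{m+1}}}\|\le a(C_m)+1/m$, and let $C\subseteq A_0$ be a pseudo-intersection. The numbers $a(C_m)$ are nondecreasing and bounded; let $s$ be their limit. An infinite $A\subseteq C$ has $X_A=X_{A\cap C_m}$ and $X_A\subseteq X_{C_{m+1}}$, so $a(C_m)\le\|T|_{X_A}\|\le a(C_m)+1/m$ for all $m$, and $\|T|_{X_A}\|=s$. Since $T|_{X_C}\neq0$, we have $s>0$.
\end{proof}

This is the only use of the hypothesis of Theorem~\ref{thm:Bplus}. The upper and the lower bound in the definition of a normalized operator are used through the two parts of the next lemma. By the first part, where $|T[f]|$ is close to $1$, changing $f$ off its support hardly changes $T[f]$.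

\begin{lemma}\label{lem:norm}
Let $T\colon\ell_\infty(\Gamma)/c_0(\Gamma)\to\ell_\infty/c_0$ be normalized.
\begin{enumerate}
\item If $\|f\|,\|g\|\le1$ and $fg=0$, then $|T[f]|+|T[g]|\le1$ on $\mathbb{N}^*$.
\item For every infinite $A\subseteq\Gamma$ and $\varepsilon>0$ there are a function $v$ with values $\pm1$ on $A$ and $0$ off $A$, and an infinite $B\subseteq\mathbb{N}$, such that $T[v]\ge1-\varepsilon$ on $B^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For all choices of signs $\|\pm f\pm g\|\le1$, so $\pm T[f]\pm T[g]\le1$ pointwise.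

(2) Every element of the unit ball of $X_A$ has a representative $h$ with $\|h\|\le1$ that vanishes off $A$ (truncate at $\pm1$). Choose such $h$ and $r\in\mathbb{N}$ with $\|T[h]\|>1-\varepsilon+1/r$. For $1\le m\le r$ let $c_m=-1+(2m-1)/r$, and on $A$ let $h_m=1$ where $h\ge c_m$ and $h_m=-1$ elsewhere; off $A$ let $h_m=0$. At a point of $A$ where exactly $m$ of the numbers $c_1,\dots,c_r$ are at most $h$, the average $\frac1r\sum_{m'}h_{m'}$ equals $-1+2m/r$, and $h$ lies within $1/r$ of this number. So $\|T[h]\|\le\max_m\|T[h_m]\|+1/r$, and some $h_m$ has $\|T[h_m]\|>1-\varepsilon$. For $v=h_m$ or $v=-h_m$, the open set $\{T[v]>1-\varepsilon\}$ is nonempty, and it contains some $B^*$.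
\end{proof}

\subsection*{The substitute for continuity}

\begin{definition}\label{def:cover}
A \emph{separating cover} for an operator $T$ on $\ell_\infty/c_0$ consists of sets $D^+_v,D^-_v\subseteq\mathbb{N}$ for $v\in Q^{\mathbb{N}}$ and sets $\mathcal{Q}_k$ with $Q^{\mathbb{N}}=\bigcup_{k\in\mathbb{N}}\mathcal{Q}_k$, such that:
\begin{itemize}
\item[(a)] if $C\subseteq\mathbb{N}$ is infinite, $\sigma\in\{+,-\}$ and $\sigma T[v]>7/8$ on $C^*$, then $C\subseteq^*D^\sigma_v$;
\item[(b)] if $v\in\mathcal{Q}_k$ and $n\in D^-_v$, there is $l$ such that $n\notin D^+_{v'}$ for every $v'\in\mathcal{Q}_k$ with $v'|l=v|l$.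
\end{itemize}
\end{definition}

Condition (a) holds for $D^\pm_v=\{n:\pm G_v(n)>7/8\}$ and any choice of representatives, by (F2). Condition (b) says that inside one piece the sign at $n$ cannot jump from $-$ to $+$ under a change of far coordinates. In Example~\ref{ex:matrix}, these sets and the single piece $Q^{\mathbb{N}}$ form a separating cover, because $|G_v(n)-G_{v'}(n)|\le2\sum_{j\ge l}|a_{nj}|$ when $v'|l=v|l$.

\begin{proposition}[OCA]\label{prop:OCA}
Let $\Gamma=2^{<\mathbb{N}}$ and let $T\colon\ell_\infty(\Gamma)/c_0(\Gamma)\to\ell_\infty/c_0$ be normalized. Then there is an injection $\iota\colon\mathbb{N}\to\Gamma$ such that $TU_\iota$ has a separating cover.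
\end{proposition}

\begin{proposition}\label{prop:ZFC}
Every normalized operator on $\ell_\infty/c_0$ that has a separating cover factors the identity.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:Bplus} from the two propositions]
Take $C$ and $s$ from Lemma~\ref{lem:stab} and an injection $\iota_0\colon2^{<\mathbb{N}}\to\mathbb{N}$ with range $C$. Then $T_0=s^{-1}TU_{\iota_0}$ is normalized. Proposition~\ref{prop:OCA} gives $\iota$ such that the normalized operator $T_0U_\iota$ has a separating cover, and Proposition~\ref{prop:ZFC} shows that it factors the identity. Hence so does $T$, and Lemma~\ref{lem:formal} gives the rest.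
\end{proof}

Under CH, the composition operator $f\mapsto f\circ\phi$ of Theorem~\ref{thm:Aplus} is isometric, hence normalized, and it does not factor the identity. By Proposition~\ref{prop:ZFC} it has no separating cover.

\section{A separating cover from OCA}\label{sec:OCA}

We prove Proposition~\ref{prop:OCA}. To apply OCA we want to call a pair of functions bad if their images have large values of opposite sign at some $n$, and to show that there is no uncountable family of pairwise bad functions. For functions on one fixed set nothing prevents such conflicts, as $v$ and $-v$ show. For functions that live on almost disjoint sets and agree on the overlaps, the situation is different: they glue to a single function $h$, and $T[h]$ cannot have two signs at once. This is why the index set is the binary tree.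

\subsection*{The coloring}
For $y\in2^{\mathbb{N}}$ let $A_y=\{y|j:j\in\mathbb{N}\}\subseteq\Gamma$ be the branch of $y$. For $t\in Q^{\mathbb{N}}$ let $f_{y,t}(y|j)=t(j)$ and $f_{y,t}=0$ off $A_y$. Fix a representative $G_{y,t}\in\ell_\infty$ of $T[f_{y,t}]$ and put
\[
D^{\pm}_{y,t}=\{n:\pm G_{y,t}(n)>3/4\},
\]
two disjoint sets. For $y\neq z$ let $\Delta=\Delta(y,z)=\min\{j:y(j)\neq z(j)\}$, so that $A_y\cap A_z=\{y|j:j\le\Delta\}$. Pairs $(y,t)$ and $(z,u)$ with $y\neq z$ are \emph{compatible} if $t|(\Delta+1)=u|(\Delta+1)$, that is, if $f_{y,t}$ and $f_{z,u}$ agree on $A_y\cap A_z$.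

Let $\mathcal{X}=2^{\mathbb{N}}\times Q^{\mathbb{N}}$, topologized by identifying $(y,t)$ with the point $(y,t,D^+_{y,t},D^-_{y,t})$ of the compact metrizable space $2^{\mathbb{N}}\times Q^{\mathbb{N}}\times P(\mathbb{N})\times P(\mathbb{N})$, where $P(\mathbb{N})$ is identified with $2^{\mathbb{N}}$. This topology is separable and metrizable, and it makes each condition $n\in D^\pm_{y,t}$ clopen, however the representatives were chosen. Let $\{(y,t),(z,u)\}\in K_0$ if and only if $y\neq z$, the two pairs are compatible, and
\[
(D^+_{y,t}\cap D^-_{z,u})\cup(D^-_{y,t}\cap D^+_{z,u})\neq\emptyset .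
\]
The set $K_0$ is open: membership is witnessed by the first $\Delta+1$ coordinates of $y,z,t,u$ and by one number $n$ lying in two of the sets $D^\pm$.

\begin{lemma}\label{lem:nohom}
There is no uncountable $H\subseteq\mathcal{X}$ with $[H]^2\subseteq K_0$.
\end{lemma}

\begin{proof}
Let $H$ be such a set. Distinct members of $H$ lie on distinct branches and are compatible, so there is $h\in Q^\Gamma$ with $h=f_{y,t}$ on $A_y$ for all $(y,t)\in H$. Let $G$ represent $T[h]$. Fix $(y,t)\in H$. The function $h-f_{y,t}$ has values in $Q$ and vanishes on $A_y$. If $D^+_{y,t}$ is infinite, then on $(D^+_{y,t})^*$ we have $T[f_{y,t}]\ge3/4$, hence $|T[h-f_{y,t}]|\le1/4$ by Lemma~\ref{lem:norm}(1), hence $T[h]\ge1/2$. By (F2), $G(n)>0$ for almost all $n\in D^+_{y,t}$, and this is trivially true if $D^+_{y,t}$ is finite. The same argument with the signs reversed gives $G(n)<0$ for almost all $n\in D^-_{y,t}$. Choose $m=m(y,t)$ such that there are no exceptions $n\ge m$.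

There are countably many triples $(m,D^+\cap m,D^-\cap m)$, so two distinct members $(y,t),(z,u)$ of $H$ have the same triple. Interchanging them if necessary, take $n\in D^+_{y,t}\cap D^-_{z,u}$. If $n\ge m$, then $G(n)>0$ and $G(n)<0$. If $n<m$, then $n\in D^-_{z,u}\cap m=D^-_{y,t}\cap m$, although $D^+_{y,t}$ and $D^-_{y,t}$ are disjoint. Both cases are impossible.
\end{proof}

By OCA, $\mathcal{X}=\bigcup_k\mathcal{X}_k$ with $[\mathcal{X}_k]^2\cap K_0=\emptyset$. This is the only use of OCA.

\subsection*{Partners}
Condition (b) compares two functions on the same branch, whereas the coloring only constrains pairs on different branches. We pass through a third function. Let $(y,t)\in\mathcal{X}_k$ and $n\in D^-_{y,t}$. A \emph{partner} of $(y,t)$ for $(k,n)$ is a pair $(z,u)\in\mathcal{X}_k$ with $z\neq y$, compatible with $(y,t)$, and with $n\in D^-_{z,u}$. If such a partner exists, then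
\begin{equation}\label{eq:partner}
(y,t')\in\mathcal{X}_k,\quad t'|(\Delta(y,z)+1)=t|(\Delta(y,z)+1)\quad\Longrightarrow\quad n\notin D^+_{y,t'}.
\end{equation}
Indeed, $(y,t')$ is then compatible with $(z,u)$, and $n\in D^+_{y,t'}\cap D^-_{z,u}$ would put a pair from $\mathcal{X}_k$ into $K_0$. So it suffices to find a branch, and a copy of $Q^{\mathbb{N}}$ over it, where partners always exist.

Let $N_{k,n}$ be the set of $(y,t)\in\mathcal{X}_k$ with $n\in D^-_{y,t}$ that have no partner for $(k,n)$. Two elements of $N_{k,n}$ on different branches are incompatible, since otherwise each would be a partner of the other. For $\tau\in Q^{<\mathbb{N}}$ let $\langle\tau\rangle=\{t\in Q^{\mathbb{N}}:\tau\subseteq t\}$. A set $M\subseteq Q^{\mathbb{N}}$ is nowhere dense if and only if it is dense in no $\langle\tau\rangle$, that is, if every $\tau$ has an extension $\xi$ with $\langle\xi\rangle\cap M=\emptyset$.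

\begin{lemma}\label{lem:branch}
For all but countably many $y\in2^{\mathbb{N}}$, every set $M_{k,n}(y)=\{t:(y,t)\in N_{k,n}\}$ is nowhere dense in $Q^{\mathbb{N}}$.
\end{lemma}

\begin{proof}
It suffices to show that for each triple $(k,n,\tau)$ at most one $y$ has $M_{k,n}(y)$ dense in $\langle\tau\rangle$. If $y\neq z$ both do, take $\xi\supseteq\tau$ of length at least $\Delta(y,z)+1$, and take $t\in M_{k,n}(y)$ and $u\in M_{k,n}(z)$ in $\langle\xi\rangle$. Then $(y,t)$ and $(z,u)$ are compatible elements of $N_{k,n}$ on different branches, a contradiction.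
\end{proof}

\subsection*{Avoiding the meager set}
Fix $y$ as in Lemma~\ref{lem:branch} and enumerate the sets $M_{k,n}(y)$ as $M_0,M_1,\dots$. We freeze $t$ on long intervals and leave infinitely many coordinates $0=\lambda_0<\lambda_1<\cdots$ free. Given $\lambda_i$, list $Q^{\lambda_i+1}$ as $\xi_1,\dots,\xi_r$. The set $M_0\cup\dots\cup M_i$ is nowhere dense, so there are finite sequences $\emptyset=\eta_0\subseteq\eta_1\subseteq\dots\subseteq\eta_r$ such that $\langle\xi_a{}^\frown\eta_a\rangle$ misses it for $1\le a\le r$. Let $\lambda_{i+1}=\lambda_i+1+|\eta_r|$, let $p(\lambda_i)=0$, and let $p$ copy $\eta_r$ on the interval $(\lambda_i,\lambda_{i+1})$. This defines $p\in Q^{\mathbb{N}}$. For $v\in Q^{\mathbb{N}}$ let $\hat v(\lambda_i)=v(i)$ for all $i$, and $\hat v(j)=p(j)$ for all other $j$. For each $i$, the sequence $\hat v$ extends $\xi_a{}^\frown\eta_a$ for the $a$ with $\xi_a=\hat v|(\lambda_i+1)$. Hence $\hat v\notin\bigcup_iM_i$ for every $v$.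

\begin{proof}[Proof of Proposition~\ref{prop:OCA}]
Let $\iota(i)=y|\lambda_i$, $D^\pm_v=D^\pm_{y,\hat v}$ and $\mathcal{Q}_k=\{v:(y,\hat v)\in\mathcal{X}_k\}$. The sets $\mathcal{Q}_k$ cover $Q^{\mathbb{N}}$.

(a) We have $f_{y,\hat v}=g+f_{y,p}$, where $g=f_{y,\hat v-p}$ represents $U_\iota[v]$ and $gf_{y,p}=0$. If $\sigma TU_\iota[v]>7/8$ on $C^*$, then $|T[f_{y,p}]|<1/8$ on $C^*$ by Lemma~\ref{lem:norm}(1), so $\sigma T[f_{y,\hat v}]>3/4$ on $C^*$, and $C\subseteq^*D^\sigma_{y,\hat v}$ by (F2).

(b) Let $v\in\mathcal{Q}_k$ and $n\in D^-_v$. Since $\hat v\notin M_{k,n}(y)$, the pair $(y,\hat v)$ has a partner $(z,u)$ for $(k,n)$. Let $l=\Delta(y,z)+1$. If $v'\in\mathcal{Q}_k$ and $v'|l=v|l$, then $\widehat{v'}$ and $\hat v$ agree below $\lambda_l\ge l$, and \eqref{eq:partner} gives $n\notin D^+_{v'}$.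
\end{proof}

\section{Localization of almost positive operators}\label{sec:local}

From here on we work in ZFC. In Example~\ref{ex:matrix} we computed $RTE$ directly. In general we can only arrange that $S=RTE$ has norm at most $1$ and $S1\ge1-\varepsilon$. The next lemma says that such an operator either is invertible after compression to some $I^*$, or has almost no diagonal part. For infinite $I\subseteq\mathbb{N}$ let $S_I\colon C(I^*)\to C(I^*)$ be given by $S_Ih=(Sh)|_{I^*}$, where $h$ is extended by $0$. For example, fix $x\in\mathbb{N}^*$ and an infinite $I$ with $x\notin I^*$. If $Sh=h(x)1$, then $S_I=0$. If $Sh=\frac12h+\frac12h(x)1$, then $S_I=\frac12\mathrm{Id}$; so the diagonal constant $c_*$ found in the proof need not be close to $1$.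

\begin{lemma}\label{lem:local}
Let $\varepsilon>0$ and let $S\colon C(\mathbb{N}^*)\to C(\mathbb{N}^*)$ satisfy $\|S\|\le1$ and $S1\ge1-\varepsilon$. Then at least one of the following holds.
\begin{itemize}
\item[(i)] Some $S_I$ is an isomorphism of $C(I^*)$ onto itself.
\item[(ii)] Every infinite $I_0\subseteq\mathbb{N}$ contains an infinite $I_1$ such that $S1_{I^*}\le4\varepsilon$ on $I^*$ for every infinite $I\subseteq^*I_1$.
\end{itemize}
\end{lemma}

\begin{proof}
For $x\in\mathbb{N}^*$ let $r_x$ be the measure that represents $h\mapsto Sh(x)$. Subtracting $r_x^+(\mathbb{N}^*)-r_x^-(\mathbb{N}^*)\ge1-\varepsilon$ from $r_x^+(\mathbb{N}^*)+r_x^-(\mathbb{N}^*)\le1$ gives $r_x^-(\mathbb{N}^*)\le\varepsilon/2$. Hence, for Borel sets,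
\begin{equation}\label{eq:mono}
b'\subseteq b\quad\Longrightarrow\quad r_x(b')=r_x(b)-r_x(b\setminus b')\le r_x(b)+\varepsilon/2 .
\end{equation}
For infinite $I$ let $c(I)=\max_{x\in I^*}r_x(I^*)$, the maximum of $S1_{I^*}$ on $I^*$. By \eqref{eq:mono}, $c(I)\le c(I_1)+\varepsilon/2$ for $I\subseteq^*I_1$. So (ii) holds if every infinite $I_0$ contains an infinite $I_1$ with $c(I_1)\le3\varepsilon$. Suppose that some $I_0$ does not. Then $c_*=\inf\{c(I):I\subseteq I_0\text{ infinite}\}\ge3\varepsilon$. Fix an infinite $I_2\subseteq I_0$ with $c(I_2)<c_*+\varepsilon/4$. We show that $S_{I_2}$ is close to $c_*\mathrm{Id}$.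

First, the lower bound on the maximum improves to a pointwise bound: \emph{if $I\subseteq I_2$ is infinite and $x\in I^*$, then $r_x(I^*)\ge c_*-\varepsilon/2$.} Otherwise the continuous function $S1_{I^*}$ is less than $c_*-\varepsilon/2$ on $(I')^*$ for some infinite $I'\subseteq I$. By \eqref{eq:mono}, $r_z((I')^*)<c_*$ for all $z\in(I')^*$, and since the maximum is attained, $c(I')<c_*$. This contradicts the definition of $c_*$.

Now let $x\in I_2^*$. The sets $I^*$ with $I\subseteq I_2$ and $x\in I^*$ form a neighborhood base at $x$, and by regularity of $|r_x|$ we can make $|r_x|(I^*\setminus\{x\})$ arbitrarily small. Hence $r_x(\{x\})\ge c_*-\varepsilon/2$. By \eqref{eq:mono}, $r_x(\{x\})\le c(I_2)+\varepsilon/2\le c_*+\frac34\varepsilon$. Since $|r_x|=r_x+2r_x^-$,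
\[
|r_x|(I_2^*\setminus\{x\})\le r_x(I_2^*)-r_x(\{x\})+\varepsilon\le\bigl(c_*+\tfrac14\varepsilon\bigr)-\bigl(c_*-\tfrac12\varepsilon\bigr)+\varepsilon=\tfrac74\varepsilon .
\]
For $h\in C(I_2^*)$ we have
\[
S_{I_2}h(x)-c_*h(x)=\bigl(r_x(\{x\})-c_*\bigr)h(x)+\int_{I_2^*\setminus\{x\}}h\,dr_x ,
\]
so $\|S_{I_2}-c_*\mathrm{Id}\|\le\frac34\varepsilon+\frac74\varepsilon=\frac52\varepsilon<c_*$. Thus $\|\mathrm{Id}-c_*^{-1}S_{I_2}\|<1$, and $S_{I_2}$ is invertible by the Neumann series.
\end{proof}

\begin{corollary}\label{cor:block}
Let $T$ be an operator on $\ell_\infty/c_0$ with $\|T\|\le1$ that does not factor the identity. Let $(l_i)$, $v$, $(n_i)_{i\ge i_0}$ be block data with $T[v]\ge1-\varepsilon$ on $\{n_i:i\ge i_0\}^*$. Then every infinite $I_0\subseteq\mathbb{N}$ contains an infinite $I_1$ such that, for every infinite $I\subseteq^*I_1$,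
\[
T[v1_{\pi^{-1}(I)}]\le4\varepsilon\quad\text{on }\{n_i:i\in I,\ i\ge i_0\}^*.
\]
\end{corollary}

\begin{proof}
Let $S=RTE$ with $E,R$ from \eqref{eq:block}. Then $\|S\|\le1$. If $G$ represents $T[v]$, then $\liminf_iG(n_i)\ge1-\varepsilon$ by (F2), so $S1\ge1-\varepsilon$. The operator $S_I$ is $T$ composed on both sides with bounded operators, and $C(I^*)$ is isometric to $\ell_\infty/c_0$; so alternative (i) would make $T$ factor the identity. Hence (ii) holds. Since $1_I\circ\pi=1_{\pi^{-1}(I)}$, the function $S1_{I^*}$ is the class of $(G(n_i))_i$, where $G$ now represents $T[v1_{\pi^{-1}(I)}]$. By (F2), both the inequality in (ii) and the one claimed mean $\limsup_{i\in I}G(n_i)\le4\varepsilon$.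
\end{proof}

In words: along $I$, the large values of $T[v]$ at the points $n_i$ do not come from the blocks with index in $I$. These blocks can then be overwritten without changing the sign at $n_i$, while condition (b) will let the $i$-th block control that sign.

\section{The diagonal argument}\label{sec:diag}

We prove Proposition~\ref{prop:ZFC}. Let $T$ be normalized with a separating cover $(D^\pm_v)$, $(\mathcal{Q}_k)$, let $\varepsilon=1/100$, and suppose that $T$ does not factor the identity. We construct $w\in Q^{\mathbb{N}}$ that lies in no $\mathcal{Q}_k$.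

\subsection*{The case of one piece}
Suppose first that $\mathcal{Q}_0=Q^{\mathbb{N}}$. Lemma~\ref{lem:norm}(2) gives $v\in\{\pm1\}^{\mathbb{N}}$ and an infinite $B$ with $T[v]\ge1-\varepsilon$ on $B^*$. For $q\in Q^l$ let $v_q$ equal $q$ on $l$ and $-v$ from $l$ on. Then $[v_q]=-[v]$, so $B\subseteq^*D^-_{v_q}$ by (a). Given $l_i$, choose $n_i\in B$ larger than the previous ones and lying in $D^-_{v_q}$ for all $q\in Q^{l_i}$, and choose $l_{i+1}>l_i$ at least as large as the numbers $l$ that (b) provides for the pairs $v_q$, $n_i$. If $w=-v$ on the $i$-th block, then $w|l_{i+1}=v_q|l_{i+1}$ for $q=w|l_i$, so $n_i\notin D^+_w$. Let $I=I_1$ be given by Corollary~\ref{cor:block} for $I_0=\mathbb{N}$, let $J=\pi^{-1}(I)$, and let $w=v-2v1_J$, which equals $-v$ on $J$ and $v$ off $J$. Then $n_i\notin D^+_w$ for all $i\in I$. But $T[w]\ge1-\varepsilon-8\varepsilon>7/8$ on $\{n_i:i\in I\}^*$, so $n_i\in D^+_w$ for almost all $i\in I$ by (a). This is the contradiction.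

\subsection*{What changes in general}
There are two difficulties. A single $w$ must escape all the pieces; so the $k$-th piece gets its own function $v^k$, supported on its own set $L^k$, and its own share of the blocks with index in $I$. Next, the sequences $v_q$ need not lie in $\mathcal{Q}_k$, and (b) applies only to members of $\mathcal{Q}_k$. Either $\mathcal{Q}_k$ contains a substitute for $v_q$ above every $q$ that we meet, and we argue as above; or above some $q$ no member of $\mathcal{Q}_k$ is negative on many points of $B^k$, and then we escape $\mathcal{Q}_k$ by extending $q$ and making $T[w]$ negative there.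

\subsection*{Step 1: the functions $v^k$ and the sets $B^k$}
Let $L^k$ $(k\in\mathbb{N})$ be disjoint infinite subsets of $\mathbb{N}$. Lemma~\ref{lem:norm}(2) gives $v^k\in Q^{\mathbb{N}}$ with support $L^k$ and an infinite $B^k_0$ with $T[v^k]\ge1-\varepsilon$ on $(B^k_0)^*$. Fix $k$ and enumerate $Q^{<\mathbb{N}}$ as $\tau_0,\tau_1,\dots$. If some $v\in\mathcal{Q}_k$ extending $\tau_m$ has $D^-_v\cap B^k_m$ infinite, fix one and let $B^k_{m+1}=B^k_m\cap D^-_v$; otherwise let $B^k_{m+1}=B^k_m$. Let $B^k\subseteq B^k_0$ be a pseudo-intersection of the $B^k_m$. Then every $q\in Q^{<\mathbb{N}}$ is of one of two types: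
\begin{itemize}
\item \emph{$k$-void}: $D^-_v\cap B^k$ is finite for every $v\in\mathcal{Q}_k$ extending $q$;
\item \emph{$k$-full}: there is $v(k,q)\in\mathcal{Q}_k$ extending $q$ with $B^k\subseteq^*D^-_{v(k,q)}$.
\end{itemize}
Indeed, $q=\tau_m$ is $k$-full in the first case of the recursion, and $k$-void in the second because $B^k\subseteq^*B^k_m$. Fix the sequences $v(k,q)$. Every extension of a $k$-void sequence is $k$-void.

\subsection*{Step 2: the blocks}
We choose $0=l_0<l_1<\cdots$ and numbers $n^k_i\in B^k$ for $k\le i$, strictly increasing in $i$ for each $k$. Given $l_i$, choose for each $k\le i$ a number $n^k_i\in B^k$, larger than the earlier $n^k_{i'}$, that lies in $D^-_{v(k,q)}$ for all $k$-full $q\in Q^{l_i}$. These are finitely many requirements, each met by almost all elements of $B^k$. Then choose $l_{i+1}>l_i$ so large that for all $k\le i$ and $q\in Q^{l_i}$: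
\begin{itemize}
\item[($\alpha$)] if $q$ is $k$-full, then $n^k_i\notin D^+_{v'}$ for every $v'\in\mathcal{Q}_k$ with $v'|l_{i+1}=v(k,q)|l_{i+1}$;
\item[($\beta$)] if $q$ has a $k$-void extension in $Q^{<\mathbb{N}}$, then it has one in $Q^{l_{i+1}}$, denoted $e_i(k,q)$.
\end{itemize}
Requirement ($\alpha$) is met by (b), applied to $v(k,q)\in\mathcal{Q}_k$ and $n^k_i\in D^-_{v(k,q)}$. For ($\beta$), pick a $k$-void extension for each of the finitely many pairs $(k,q)$ that have one, take $l_{i+1}$ at least as large as their lengths, and pad with zeros.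

\subsection*{Step 3: the set $I$}
For each $k$, the block data $(l_i)$, $v^k$, $(n^k_i)_{i\ge k}$ satisfy the hypothesis of Corollary~\ref{cor:block}, because $n^k_i\in B^k_0$. Apply it for $k=0$ with $I_0=\mathbb{N}$ to get $I^0$, then for $k=1$ with $I_0=I^0$ to get $I^1$, and so on. Let $I$ be a pseudo-intersection of $I^0\supseteq I^1\supseteq\cdots$, and put $J=\pi^{-1}(I)$ and $N_k=\{n^k_i:i\in I,\ i\ge k\}$, an infinite subset of $B^k$. Since $I\subseteq^*I^k$, we have $T[v^k1_J]\le4\varepsilon$ on $N_k^*$, while $T[v^k]\ge1-\varepsilon$ there. Therefore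
\begin{equation}\label{eq:offJ}
T[v^k1_{\mathbb{N}\setminus J}]\ge1-5\varepsilon\quad\text{on }N_k^*\text{, for every }k.
\end{equation}

\subsection*{Step 4: the sequence $w$}
Fix $\kappa\colon I\to\mathbb{N}$ with $\kappa(i)\le i$ that takes every value infinitely often; for instance, assign the values $0,0,1,0,1,2,\dots$ to the elements of $I$ in increasing order. The block with index $i\in I$ is used against the piece $\mathcal{Q}_{\kappa(i)}$. Let $o_k=\min\kappa^{-1}(k)\ge k$. We define $w$ on the $i$-th block by recursion on $i$, writing $q_i=w|l_i$; at stage $o_k$ we also define a sign $\sigma_k$.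
\begin{itemize}
\item Let $i\notin I$. For $j$ in the $i$-th block, let $w(j)=\sigma_kv^k(j)$ if $j\in L^k$ with $o_k<i$, and $w(j)=0$ if there is no such $k$.
\item Let $i=o_k$. If $q_i$ has a $k$-void extension, let $w|l_{i+1}=e_i(k,q_i)$ and $\sigma_k=-$. Otherwise let $w=0$ on the block and $\sigma_k=+$.
\item Let $i\in I$, $\kappa(i)=k$, $i>o_k$. If $\sigma_k=-$, let $w=0$ on the block. If $\sigma_k=+$, then $q_i$ extends $q_{o_k}$, so it is not $k$-void, hence $k$-full; let $w|l_{i+1}=v(k,q_i)|l_{i+1}$, which extends $q_i$.
\end{itemize}

\subsection*{Step 5: $N_k\subseteq^*D^{\sigma_k}_w$ for every $k$}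
If $j\in L^k\setminus J$ and $\pi(j)>o_k$, then $\pi(j)\notin I$ and $w(j)=\sigma_kv^k(j)$. So $[w]=\sigma_k[v^k1_{\mathbb{N}\setminus J}]+[g]$, where $g$ equals $0$ on $L^k\setminus J$ and $w$ elsewhere. The support of $v^k1_{\mathbb{N}\setminus J}$ is $L^k\setminus J$, so Lemma~\ref{lem:norm}(1) and \eqref{eq:offJ} give $|T[g]|\le5\varepsilon$ on $N_k^*$. Hence $\sigma_kT[w]\ge1-10\varepsilon=9/10>7/8$ on $N_k^*$, and (a) applies. Neither the values of $w$ on $J$ nor those on the other sets $L^{k'}$ matter here.

\subsection*{Step 6: $w\notin\mathcal{Q}_k$ for every $k$}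
Suppose $w\in\mathcal{Q}_k$. If $\sigma_k=-$, then $w$ extends the $k$-void sequence $e_{o_k}(k,q_{o_k})$, so $D^-_w\cap B^k$ is finite. But $N_k\subseteq B^k$ is infinite and $N_k\subseteq^*D^-_w$ by Step 5. If $\sigma_k=+$, then the infinitely many $i\in I$ with $\kappa(i)=k$ and $i>o_k$ give distinct elements $n^k_i$ of $N_k$, so by Step 5 one of them lies in $D^+_w$. For this $i$ we have $w|l_{i+1}=v(k,q_i)|l_{i+1}$ with $q_i\in Q^{l_i}$ $k$-full and $k\le i$, so ($\alpha$) gives $n^k_i\notin D^+_w$. Both cases are contradictory.

Thus $w\notin\bigcup_k\mathcal{Q}_k=Q^{\mathbb{N}}$, which is absurd. This proves Proposition~\ref{prop:ZFC}, and with it Theorems~\ref{thm:Bplus} and~\ref{thm:B}.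

\section{Two consequences}\label{sec:cons}

\begin{corollary}[OCA]\label{cor:dich}
For every operator $T$ on $\ell_\infty/c_0$, either every infinite $A_0\subseteq\mathbb{N}$ contains an infinite $A$ with $T|_{X_A}=0$, or $T$ is an isomorphism on some complemented copy of $\ell_\infty/c_0$ whose image is also complemented. Moreover, if $T$ is an isomorphism on any copy of $\ell_\infty/c_0$, then that copy contains a further copy $Z$ such that $Z$ and $T(Z)$ are both complemented in $\ell_\infty/c_0$.
\end{corollary}

\begin{proof}
If the first alternative fails for some $A_0$, Theorem~\ref{thm:Bplus} gives the second. Now let $W$ be an isomorphism of $\ell_\infty/c_0$ onto a copy on which $T$ is an isomorphism. Then $TW$ is injective, so Theorem~\ref{thm:Bplus} gives $E,R$ with $RTWE$ invertible. Lemma~\ref{lem:formal}, applied to $T$ with $WE$ in place of $E$, shows that $Z=WE(\ell_\infty/c_0)$ and $T(Z)$ are complemented copies.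
\end{proof}

\begin{corollary}\label{cor:Ba}
Whether $\mathrm{Ba}(\mathbb{N}^*)$ embeds isomorphically into $\ell_\infty/c_0$ is independent of ZFC: it does, isometrically, under CH, and it does not under OCA.
\end{corollary}

\begin{proof}
The first part is Theorem~\ref{thm:Aplus}(2). If $\Phi$ is an isomorphic embedding, then by Theorem~\ref{thm:Aplus}(1) the copy $\Phi(C(\mathbb{N}^*))$ contains no complemented copy, which under OCA contradicts Theorem~\ref{thm:B}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KR}
Piotr Koszmider and Crist\'obal Rodriguez-Porras,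
\emph{On automorphisms of the Banach space $\ell_\infty/c_0$},
arXiv:1501.03466 (2015).

\bibitem{To}
S.~Todorcevic,
\emph{Partition Problems in Topology},
Contemp. Math. 84, 1989.

\end{thebibliography}
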